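\title{Lattice polytopes with strict linear precision are B\'ezier simploids}

\begin{abstract}
A lattice polytope $P$ carries blending functions, one for each lattice point, built from the lattice distances to its facets. It has strict linear precision if, for suitable positive weights, the average of the lattice points against these functions is the identity map of $P$. We prove that this happens exactly when $P$ is lattice equivalent to a product of dilated standard simplices, that the weights are then unique up to a scalar, and that linear precision along the edges at a single vertex already forces this shape. On an edge the condition says that a rational function of one variable has a left inverse, so it has degree one; this fixes the slopes of all facet functions along the edge.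
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M\simeq\mathbb Z^d$ be a lattice with $d\ge1$, let $N=\operatorname{Hom}(M,\mathbb Z)$ be its dual, and put $M_{\mathbb R}=M\otimes\mathbb R$ and $N_{\mathbb R}=N\otimes\mathbb R$. Throughout, $P\subseteq M_{\mathbb R}$ is a full-dimensional lattice polytope, that is, the convex hull of finitely many points of $M$, with nonempty interior, and $\mathcal A=P\cap M$. Each facet $\rho$ of $P$ has a unique primitive inward normal $n_\rho\in N$, and there are integers $a_\rho$ with
\[
P=\{p\in M_{\mathbb R} : h_\rho(p)\ge0\ \text{for all facets }\rho\},\qquad h_\rho(p)=\langle p,n_\rho\rangle+a_\rho .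
\]
The \emph{facet function} $h_\rho$ vanishes on $\rho$ and maps $M$ onto $\mathbb Z$, so $h_\rho(m)$ is the lattice distance from $m\in\mathcal A$ to the facet $\rho$. The (Krasauskas) \emph{blending function} of $m\in\mathcal A$ is the polynomial
\[
\beta_m(p)=\prod_{\rho}h_\rho(p)^{h_\rho(m)},
\]
where a factor with exponent $0$ is identically $1$. It is nonnegative on $P$ and vanishes on each facet to the order given by the distance of $m$ from that facet. For weights $w=(w_m)_{m\in\mathcal A}$ with $w_m\ge0$ put
\[
\beta_w(p)=\sum_{m\in\mathcal A}w_m\beta_m(p),\qquad K_w(p)=\frac1{\beta_w(p)}\sum_{m\in\mathcal A}w_m\beta_m(p)\,m ,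
\]
the latter wherever $\beta_w(p)>0$. If all $w_m$ are positive, then $\beta_w>0$ on all of $P$ (Lemma~\ref{lem:support}). The polytope $P$ has \emph{strict linear precision for} positive weights $w$ if $K_w(p)=p$ for all $p\in P$, and it has \emph{strict linear precision} if this holds for some positive weights.

The numbers $w_m\beta_m(p)/\beta_w(p)$ are nonnegative with sum $1$, and $K_w(p)$ is the mean of the lattice points under this probability distribution. Values $c_m$ prescribed at the lattice points are blended into the function $p\mapsto\sum_m w_m\beta_m(p)c_m/\beta_w(p)$. When $c_m=\lambda(m)$ for an affine function $\lambda$, the result is $\lambda\circ K_w$. Strict linear precision therefore says that blending reproduces every affine function from its values on $\mathcal A$.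

\begin{example}\label{ex:segment}
Let $P=[0,n]$. The facet functions are $s$ and $n-s$, so $\beta_j(s)=s^j(n-s)^{n-j}$ for $0\le j\le n$. With $w_j=\binom nj$ we get $\beta_w=n^n$, and $w_j\beta_j(s)/\beta_w(s)=\binom nj(\frac sn)^j(1-\frac sn)^{n-j}$ is the binomial distribution, whose mean is $n\cdot\frac sn=s$. So $[0,n]$ has strict linear precision. The weights matter: for $n=2$ and $w=(1,1,1)$ one finds $K_w(s)=(2s+s^2)/(4-2s+s^2)$, and $K_w(\frac12)=\frac5{13}$.
\end{example}

Let $\Delta_d=\operatorname{Conv}(0,e_1,\dots,e_d)\subseteq\mathbb R^d$ be the standard simplex. A \emph{B\'ezier simploid} is a product $k_1\Delta_{d_1}\times\dots\times k_r\Delta_{d_r}$ with $r\ge1$ and integers $k_i,d_i\ge1$. Two lattice polytopes $P\subseteq M_{\mathbb R}$ and $P'\subseteq M'_{\mathbb R}$ are \emph{lattice equivalent} if some affine bijection $M_{\mathbb R}\to M'_{\mathbb R}$ carries $M$ onto $M'$ and $P$ onto $P'$. It is known that $k\Delta_d$ has strict linear precision for the multinomial weights $w_m=\binom{k}{k-|m|,\,m_1,\dots,m_d}$, where $|m|=m_1+\dots+m_d$, and that the property passes to products with product weights, so every B\'ezier simploid has it. It is also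 known that the only lattice polygons with strict linear precision are, up to lattice equivalence, the triangles $k\Delta_2$ and the rectangles $k\Delta_1\times\ell\Delta_1$, which are the B\'ezier simploids of dimension two. The equation $K_w(p)=p$ is a system of polynomial identities in $p$ with only finitely many weights to adjust, and in the examples it holds because of the multinomial theorem; it is natural to guess that it holds for no other reason. This is the conjecture posed by Clarke and Cox \cite{CC}: \emph{up to lattice equivalence, the only lattice polytopes with strict linear precision are the B\'ezier simploids.} We prove it; it is the equivalence of (a) and (b) below. A \emph{direction} of an edge is one of the two primitive lattice vectors parallel to it.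

\begin{theorem}\label{thm:main}
For a full-dimensional lattice polytope $P$ the following are equivalent.
\begin{itemize}
\item[(a)] $P$ has strict linear precision.
\item[(b)] $P$ is lattice equivalent to a B\'ezier simploid.
\item[(c)] There are a vertex $v$ and weights $w_m\ge0$ such that $\beta_w(p)>0$ and $K_w(p)=p$ for all $p$ on the edges of $P$ through $v$.
\item[(d)] There is a vertex $v$ such that for every edge through $v$, with direction $u$, exactly one facet has $\langle u,n_\rho\rangle=1$, exactly one facet has $\langle u,n_\rho\rangle=-1$, and $\langle u,n_\rho\rangle=0$ for all other facets.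
\end{itemize}
\end{theorem}

Condition (d) involves no weights and is unchanged when $u$ is replaced by $-u$.

\begin{theorem}\label{thm:weights}
Let $P=\prod_ik_i\Delta_{d_i}$, and let $w_m\ge0$ be weights with $\beta_w>0$ and $K_w(p)=p$ on the interior of $P$. Then $w$ is a positive constant times the product of the multinomial weights. In particular, the weights of a polytope with strict linear precision are unique up to a scalar.
\end{theorem}

One may ask whether more polytopes appear when the blending functions are allowed further factors. Such factors arise by themselves: the restriction of $\beta_m$ to a face $F$ involves every facet of $P$ not containing $F$, including those that meet $F$ in a small face or not at all, so it is in general not the blending function of $F$. Call a finite list $\mathcal L$ of affine functions on $M_{\mathbb R}$, repetitions allowed, \emph{admissible} for $P$ if every entry $\ell$ satisfies $\ell(M)\subseteq\mathbb Z$ and $\ell\ge0$ on $P$, and each facet function $h_\rho$ occurs at least once. Put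
\[
\beta^{\mathcal L}_m(p)=\prod_{\ell\in\mathcal L}\ell(p)^{\ell(m)},\qquad \beta^{\mathcal L}_w=\sum_{m\in\mathcal A}w_m\beta^{\mathcal L}_m ,
\]
again with factors of exponent $0$ equal to $1$. The list of the facet functions, each taken once, is admissible and gives $\beta_m^{\mathcal L}=\beta_m$.

\begin{theorem}\label{thm:lists}
Let $\mathcal L$ be admissible for $P$. Suppose that for some weights $w_m\ge0$ and some vertex $v$ we have $\beta^{\mathcal L}_w(p)>0$ and $\sum_mw_m\beta^{\mathcal L}_m(p)\,(m-p)=0$ for all $p$ on the edges through $v$. Then $P$ is lattice equivalent to a B\'ezier simploid, each $h_\rho$ occurs exactly once in $\mathcal L$, and all other entries of $\mathcal L$ are constant.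
\end{theorem}

The proof restricts the equation $K_w(p)=p$ to an edge. There the blending functions form a geometric progression whose ratio $\tau(s)$ is a rational function of the parameter $s$ on the edge, and the equation expresses $s$ as a rational function of $\tau(s)$. Hence $\tau$ has degree one, and the degree of $\tau$ counts the slopes of the facet functions along the edge. Section~\ref{sec:simploids} treats the simploids themselves, Section~\ref{sec:trapezoid} shows the obstruction on a trapezoid, Section~\ref{sec:edge} proves it in general, Section~\ref{sec:vertex} recovers $P$ from condition (d), and Section~\ref{sec:proofs} assembles the proofs and tests the hypotheses.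

\section{Faces and the supports of blending functions}\label{sec:faces}

We write $\rho\ni v$ and $\rho\supseteq F$ for incidence of a facet with a vertex or a face, and we count $P$ among its own faces. Two textbook facts about polytopes are used.
\begin{itemize}
\item[(F1)] Every nonempty face $F$ equals $\{p\in P: h_\rho(p)=0\text{ for all }\rho\supseteq F\}$, and every point of $P$ lies in the relative interior of exactly one face.
\item[(F2)] If $u_1,\dots,u_k$ are the directions, pointing away from $v$, of the edges through a vertex $v$, then the cone generated by the $u_i$ equals $\{x:\langle x,n_\rho\rangle\ge0\text{ for all }\rho\ni v\}$, and it contains $P-v$.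
\end{itemize}
We record three consequences.
\begin{itemize}
\item[(V1)] \emph{The edge directions at $v$ span $M_{\mathbb R}$}, because their cone contains the full-dimensional set $P-v$.
\item[(V2)] \emph{The normals $n_\rho$ with $\rho\ni v$ span $N_{\mathbb R}$.} Otherwise some $x\ne0$ pairs to zero with all of them. Since $h_\rho(v)>0$ for $\rho\not\ni v$, both points $v\pm\varepsilon x$ lie in $P$ for small $\varepsilon>0$, which is impossible at a vertex.
\item[(V3)] \emph{If $E$ is an edge from $v$ to $v'=v+nu$, with direction $u$ and $n\geq 1$, then some facet contains $v$ but not $E$, and every such facet has $\langle u,n_\rho\rangle>0$.} If all facets through $v$ contained $E$, then (F1) for the face $\{v\}$ would give $E\subseteq\{v\}$. For such a facet, $h_\rho(v)=0$ and $h_\rho(v')>0$.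
\end{itemize}

\begin{lemma}\label{lem:support}
Let $\mathcal L$ be admissible, let $F$ be a face of $P$, let $p\in F$ and $m\in\mathcal A$.
\begin{itemize}
\item[(i)] If $m\notin F$, then $\beta^{\mathcal L}_m(p)=0$.
\item[(ii)] If $m\in F$ and $p$ lies in the relative interior of $F$, then $\beta^{\mathcal L}_m(p)>0$.
\end{itemize}
In particular, $\beta_w>0$ on $P$ when all weights are positive.
\end{lemma}

\begin{proof}
(i) By (F1) some facet $\rho\supseteq F$ has $h_\rho(m)>0$. Since $h_\rho$ is in $\mathcal L$ and $h_\rho(p)=0$, the product $\beta_m^{\mathcal L}(p)$ has a zero factor.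

(ii) An affine function that is nonnegative on $F$ and vanishes at a relative interior point vanishes on all of $F$. So an entry $\ell$ with $\ell(p)=0$ has exponent $\ell(m)=0$ and contributes $1$, and all other factors are positive.

For the last claim, let $F$ be the face with $p$ in its relative interior and apply (ii) to a vertex $m$ of $F$, which is a lattice point.
\end{proof}

\begin{lemma}\label{lem:invariance}
Let $\varphi$ be a lattice equivalence from $P$ to $P'$, and transport weights by $w'_{\varphi(m)}=w_m$. Then $\beta_{w'}\circ\varphi=\beta_w$ and $K_{w'}\circ\varphi=\varphi\circ K_w$. Conditions (a)--(d) of Theorem~\ref{thm:main} are invariant under lattice equivalence.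
\end{lemma}

\begin{proof}
The function $h_\rho\circ\varphi^{-1}$ is nonnegative on $P'$, vanishes on the facet $\varphi(\rho)$ and has primitive linear part, because the linear part of $\varphi$ is an isomorphism of lattices. So it is the facet function of $\varphi(\rho)$, and $\beta_{\varphi(m)}(\varphi(p))=\beta_m(p)$. An affine map commutes with combinations whose coefficients sum to $1$, which gives the formula for $K$. The linear part of $\varphi$ sends edge directions to edge directions and preserves their pairings with the facet normals.
\end{proof}

\section{Simploids and their weights}\label{sec:simploids}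

Let $P=\prod_{i=1}^rk_i\Delta_{d_i}$, with coordinates $x_{ij}$ for $1\le i\le r$ and $1\le j\le d_i$. It is cut out by the inequalities $h_{ij}\ge0$, $0\le j\le d_i$, where
\[
h_{ij}=x_{ij}\quad(1\le j\le d_i),\qquad h_{i0}=k_i-\sum_{j=1}^{d_i}x_{ij}.
\]
Each inequality defines a facet, since there is a point of $P$ where it alone is an equality: in block $i$ give the other $d_i$ functions the value $k_i/d_i$, and take the barycenter in the other blocks. The linear parts are primitive, so the $h_{ij}$ are the facet functions. The relation that makes everything work is $\sum_{j=0}^{d_i}h_{ij}=k_i$ for each $i$. The product of the multinomial weights is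
\[
w^\circ_m=\prod_{i=1}^r\frac{k_i!}{h_{i0}(m)!\,h_{i1}(m)!\cdots h_{id_i}(m)!}.
\]

\begin{proposition}\label{prop:simploid}
$P=\prod_ik_i\Delta_{d_i}$ has strict linear precision for the weights $w^\circ$.
\end{proposition}

This is the known direction; we include the proof for completeness.

\begin{proof}
The map $m\mapsto(h_{ij}(m))$ is a bijection from $\mathcal A$ to the arrays of nonnegative integers whose $i$-th block has sum $k_i$. For independent variables $z_{ij}$, $0\le j\le d_i$, and $Z_i=\sum_{j=0}^{d_i}z_{ij}$, the multinomial theorem gives
\[
\sum_mw^\circ_m\prod_{i,j}z_{ij}^{h_{ij}(m)}=\prod_iZ_i^{k_i}.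
\]
Applying $z_{ij}\,\partial/\partial z_{ij}$ with $j\ge1$ multiplies the term of $m$ by $h_{ij}(m)=m_{ij}$, so
\[
\sum_mw^\circ_m\,m_{ij}\prod_{i',j'}z_{i'j'}^{h_{i'j'}(m)}=k_i\,z_{ij}\,Z_i^{k_i-1}\prod_{i'\ne i}Z_{i'}^{k_{i'}}.
\]
Both are polynomial identities, so we may substitute $z_{ij}=h_{ij}(p)$ for any $p\in P$, on the boundary as well. Then $Z_i=k_i$. The first identity gives $\beta_{w^\circ}(p)=\prod_ik_i^{k_i}$, and the second gives $\sum_mw^\circ_m\beta_m(p)\,m_{ij}=x_{ij}\prod_{i'}k_{i'}^{k_{i'}}$. Dividing, $K_{w^\circ}(p)=p$.
\end{proof}

For uniqueness we rewrite $K_w$ as a logarithmic derivative, a form that holds for every $P$. Fix a basis $e_1,\dots,e_d$ of $M$, with coordinates $m=(m_1,\dots,m_d)$. In the interior all $h_\rho(p)$ are positive and $h_\rho(m)=a_\rho+\sum_im_i\langle e_i,n_\rho\rangle$, so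
\begin{equation}\label{eq:interior}
\beta_m(p)=\Big(\prod_\rho h_\rho(p)^{a_\rho}\Big)\prod_{i=1}^d\tau_i(p)^{m_i},\qquad \tau_i(p)=\prod_\rho h_\rho(p)^{\langle e_i,n_\rho\rangle}>0 .
\end{equation}
The first factor does not depend on $m$ and cancels in $K_w$. With the Laurent polynomial $f_w(t)=\sum_mw_mt^m$ in $t=(t_1,\dots,t_d)$, the $i$-th coordinate of $K_w(p)$ is
\begin{equation}\label{eq:loggrad}
K_w(p)_i=\Big(t_i\frac{\partial}{\partial t_i}\log f_w\Big)(\tau(p)),\qquad \tau=(\tau_1,\dots,\tau_d).
\end{equation}
The map $\tau$ depends only on $P$, and the logarithmic gradient depends only on $w$.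

\begin{proof}[Proof of Theorem~\ref{thm:weights}]
For the simploid, \eqref{eq:interior} gives $\tau_{ij}(p)=x_{ij}/(k_i-\sum_{j'}x_{ij'})$. Then $1+\sum_{j'}\tau_{ij'}=k_i/(k_i-\sum_{j'}x_{ij'})$, so $x_{ij}=k_i\tau_{ij}/(1+\sum_{j'}\tau_{ij'})$. Conversely, for $t\in\mathbb R^d_{>0}$ the point $x_{ij}=k_it_{ij}/(1+\sum_{j'}t_{ij'})$ has all $h_{ij}>0$ and is sent to $t$. So $\tau$ is a bijection from the interior of $P$ onto $\mathbb R^d_{>0}$. The polynomial $f_w$ is positive on $\mathbb R_{>0}^d$ because $\beta_w>0$. Let $g(t)=\prod_i(1+\sum_jt_{ij})^{k_i}$. By \eqref{eq:loggrad}, the hypothesis $K_w(p)=p$ reads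
\[
t_{ij}\frac{\partial}{\partial t_{ij}}\log f_w=\frac{k_it_{ij}}{1+\sum_{j'}t_{ij'}}=t_{ij}\frac{\partial}{\partial t_{ij}}\log g\qquad\text{on }\mathbb R^d_{>0}.
\]
Hence $\log f_w-\log g$ has zero gradient on a connected open set, and $f_w=cg$ there with $c>0$. Polynomials that agree on an open set are equal, and the coefficient of $t^m$ in $g$ is $w^\circ_m$ by the multinomial theorem. So $w=cw^\circ$. The last sentence of the theorem follows from this, Lemma~\ref{lem:invariance} and the implication (a)$\Rightarrow$(b) of Theorem~\ref{thm:main}, whose proof does not use the present theorem.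
\end{proof}

By \eqref{eq:loggrad}, strict linear precision says that the rational map $\tau$ has a rational left inverse. In dimension $d\ge2$ this alone does not bound degrees, since $(x_1,x_2)\mapsto(x_1,x_2+x_1^k)$ is invertible for every $k$. In one variable it forces degree one. This is the reason to pass to edges.

\section{A trapezoid}\label{sec:trapezoid}

Let $T$ be the trapezoid with vertices $(0,0),(2,0),(1,1),(0,1)$. It has the combinatorial type of a rectangle, and its facet functions are $x_1$, $x_2$, $1-x_2$ and $2-x_1-x_2$. Consider the left edge, $p=(0,s)$ with $0\le s\le1$. The blending functions of points with $m_1>0$ contain a positive power of $x_1$ and vanish there. The two that remain are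
\[
\beta_{(0,0)}=(1-s)(2-s)^2,\qquad\beta_{(0,1)}=s(2-s).
\]
Write $w_0,w_1$ for their weights. After canceling $2-s$, the equation $K_w(p)=p$ becomes $w_1s=s\big(w_0(1-s)(2-s)+w_1s\big)$. Dividing by $s$, moving $w_1s$ to the left and dividing by $1-s$, we get $w_1=w_0(2-s)$ for $0<s<1$. This forces $w_0=w_1=0$, so $T$ does not have strict linear precision. The culprit is the factor $2-s$, which comes from the slanted facet. That facet does not meet the edge, but it is not parallel to it. In a rectangle the opposite facet is parallel to the edge and contributes only a constant.

On a longer edge there are more weights to adjust, and solving for them directly is no longer attractive. Take the dilate $kT$, with facet functions $x_1$, $x_2$, $k-x_2$, $2k-x_1-x_2$. On the left edge the surviving functions belong to the points $(0,j)$, $0\le j\le k$, and for $0<s<k$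
\[
\beta_{(0,j)}=s^j(k-s)^{k-j}(2k-s)^{2k-j}=(k-s)^k(2k-s)^{2k}\,\tau(s)^j,\qquad\tau(s)=\frac{s}{(k-s)(2k-s)} .
\]
So the second coordinate of $K_w(0,s)$ is $R(\tau(s))$ with $R(t)=\sum_jjw_jt^j/\sum_jw_jt^j$. All dependence on the weights sits in $R$, and all dependence on $s$ passes through $\tau$. On the interval $(0,k)$ the function $\tau$ is increasing, so as a function of a real variable on the edge it does have an inverse, and no obstruction is visible. But $R(\tau(s))=s$ on an interval is an identity of rational functions, and
\[
\tau\Big(\frac{2k^2}{s}\Big)=\frac{2k^2/s}{\frac{k(s-2k)}{s}\cdot\frac{2k(s-k)}{s}}=\tau(s).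
\]
Substituting $2k^2/s$ for $s$ in the identity gives $2k^2/s=s$ as rational functions, which is false. So no $kT$ has strict linear precision, whatever the weights. The involution $s\mapsto2k^2/s$ sends the open edge to $(2k,\infty)$, which is why the edge alone does not see it. In general no such symmetry is at hand, and we use instead what it expresses: $\tau$ has degree two.

\section{Linear precision on an edge}\label{sec:edge}

\begin{lemma}\label{lem:degree}
Let $A,B\in\mathbb R[s]$ be coprime, and suppose that $\tau=A/B$ is not constant. If $s=R(\tau)$ for some rational function $R\in\mathbb R(t)$, then $\max(\deg A,\deg B)=1$.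
\end{lemma}

\begin{proof}
This is the standard formula $[\mathbb R(s):\mathbb R(\tau)]=\max(\deg A,\deg B)$; we recall the reason. A nonconstant $\tau$ is transcendental over $\mathbb R$. The polynomial $A(X)-\tau B(X)\in\mathbb R[\tau,X]$ has degree one in $\tau$ with coprime coefficients, so it is irreducible, and by Gauss's lemma it remains irreducible in $\mathbb R(\tau)[X]$. Its degree in $X$ is $\max(\deg A,\deg B)$, because $\tau\notin\mathbb R$ rules out cancellation of leading terms, and $X=s$ is a root. The hypothesis says that $s\in\mathbb R(\tau)$, so the field degree is $1$.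
\end{proof}

The \emph{slope} of an affine function $\ell$ along $u\in M$ is $\ell(p+u)-\ell(p)$, which does not depend on $p$. It is an integer if $\ell(M)\subseteq\mathbb Z$, and the slope of $h_\rho$ is $\langle u,n_\rho\rangle$. We work with an admissible list from the start, since the argument is the same as for the facet functions alone.

\begin{proposition}\label{prop:edge}
Let $\mathcal L$ be admissible for $P$, and let $E$ be an edge with endpoints $v$ and $v'=v+nu$, where $u$ is primitive and $n\ge1$. Let $w_m\ge0$ be weights with $\beta^{\mathcal L}_w(p)>0$ and $\sum_mw_m\beta^{\mathcal L}_m(p)(m-p)=0$ for all $p\in E$. Then exactly one entry of $\mathcal L$ has positive slope along $u$; its slope is $1$, and it is $h_\rho$ for a facet $\rho\ni v$. Exactly one entry has negative slope; its slope is $-1$, and it is $h_{\rho'}$ for a facet $\rho'\ni v'$.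
\end{proposition}

\begin{proof}
\emph{The blending functions on $E$.} The lattice points of $E$ are $m_j=v+ju$ for $0\le j\le n$; write $w_j=w_{m_j}$ and $p=v+su$ with $0<s<n$. By Lemma~\ref{lem:support}(i), only the $m_j$ contribute to the sums. For an entry $\ell$ let $c_\ell=\ell(v)$ and let $b_\ell\in\mathbb Z$ be its slope, so that $\ell(p)=c_\ell+b_\ell s$ and $\ell(m_j)=c_\ell+b_\ell j$. Entries that vanish identically on $E$ have $c_\ell=b_\ell=0$ and contribute the factor $1$. Let $\mathcal L'$ be the sublist of the remaining entries. They are affine, nonnegative on $E$ and not identically zero there, hence positive for $0<s<n$, and we may split the exponents: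
\[
\beta^{\mathcal L}_{m_j}(p)=C(s)\,\tau(s)^j,\qquad C(s)=\prod_{\ell\in\mathcal L'}(c_\ell+b_\ell s)^{c_\ell}>0,\qquad\tau(s)=\prod_{\ell\in\mathcal L'}(c_\ell+b_\ell s)^{b_\ell}.
\]

\emph{The degree of $\tau$.} Because the slopes are integers, $\tau=A/B$ is a rational function, where
\[
A=\prod_{b_\ell>0}(c_\ell+b_\ell s)^{b_\ell},\qquad B=\prod_{b_\ell<0}(c_\ell+b_\ell s)^{-b_\ell},
\]
and entries of slope $0$ contribute $1$. To read the slopes off the degree we must exclude cancellation between $A$ and $B$, and this is where $\ell\ge0$ on $E$ enters. If $b_\ell>0$, then $c_\ell=\ell(v)\ge0$ puts the root $-c_\ell/b_\ell$ in $(-\infty,0]$. If $b_\ell<0$, then $c_\ell+b_\ell n=\ell(v')\ge0$ puts the root in $[n,\infty)$. So $A$ and $B$ are coprime, of degrees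
\[
\deg A=\sum_{b_\ell>0}b_\ell,\qquad\deg B=\sum_{b_\ell<0}|b_\ell| .
\]
By (V3) there is a facet $\rho\ni v$ with positive slope along $u$. By (V3) at $v'$, with direction $-u$, there is a facet $\rho'\ni v'$ with negative slope along $u$. Both $h_\rho$ and $h_{\rho'}$ occur in $\mathcal L$, so $\deg A\ge1$ and $\deg B\ge1$; in particular $\tau$ is not constant.

\emph{The left inverse.} Let $f(t)=\sum_{j=0}^nw_jt^j$. Then $\beta^{\mathcal L}_w(p)=C(s)f(\tau(s))>0$, so $f\ne0$. Since $m_j-p=(j-s)u$, the hypothesis gives $\sum_jw_j(j-s)\tau(s)^j=0$, that is,
\[
\tau f'(\tau)-s\,f(\tau)=0\qquad\text{for }0<s<n .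
\]
The left side is a rational function of $s$ with infinitely many zeros, so it is zero in $\mathbb R(s)$. As $f(\tau)\ne0$ in $\mathbb R(s)$, we obtain $s=R(\tau)$ with $R(t)=tf'(t)/f(t)$.

\emph{Conclusion.} Lemma~\ref{lem:degree} gives $\max(\deg A,\deg B)=1$, so $\deg A=\deg B=1$. A sum of positive integers equal to $1$ has a single term. Hence exactly one entry has positive slope, equal to $1$, and it must be $h_\rho$; exactly one has negative slope, equal to $-1$, and it must be $h_{\rho'}$.
\end{proof}

\begin{remark}\label{rem:binomial}
The weights on $E$ are determined as well. The two entries of nonzero slope restrict to $s$ and $n-s$, so $\tau=s/(n-s)$ maps $(0,n)$ onto $(0,\infty)$ with inverse $s=nt/(1+t)$. Thus $tf'(t)/f(t)=nt/(1+t)$ for $t>0$, so $f=w_0(1+t)^n$ and $w_j=\binom njw_0$. On such an edge $P$ behaves like the segment of Example~\ref{ex:segment}.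
\end{remark}

\section{From the edges at a vertex to the polytope}\label{sec:vertex}

Condition (d) concerns the matrix of pairings $\langle u_i,n_\rho\rangle$, with one column for each edge at $v$ and one row for each facet: every column has one entry $1$, one entry $-1$, and zeros elsewhere. We show that the rows of the facets through $v$ contain all the entries $1$ and form an identity matrix, which provides coordinates. The entries $-1$ then lie in the other rows and partition the coordinates into blocks, one for each simplex factor.

\begin{proposition}\label{prop:vertex}
If $P$ satisfies condition (d) of Theorem~\ref{thm:main}, then $P$ is lattice equivalent to a B\'ezier simploid.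
\end{proposition}

\begin{proof}
Let $v$ be as in (d), and let $u_1,\dots,u_k$ be the directions, pointing away from $v$, of the edges through $v$. They are pairwise distinct.

\emph{Step 1: the $u_i$ form a basis of $M$.} Fix $i$. By (V3) some facet through $v$ pairs positively with $u_i$. By (d) only one facet of $P$ does so, and its pairing is $1$; call it $\sigma(i)$. By (F2) all facets through $v$ pair nonnegatively with $u_i$. Hence
\begin{equation}\label{eq:delta}
\langle u_i,n_\rho\rangle=\begin{cases}1&\text{if }\rho=\sigma(i),\\0&\text{otherwise,}\end{cases}\qquad\text{for all }\rho\ni v .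
\end{equation}
The map $\sigma$ is injective: if $\sigma(i)=\sigma(j)$, then $u_i-u_j$ pairs to zero with all $n_\rho$, $\rho\ni v$, so $u_i=u_j$ by (V2). Therefore $\langle u_i,n_{\sigma(j)}\rangle=\delta_{ij}$, and the $u_i$ are linearly independent. They span $M_{\mathbb R}$ by (V1), so $k=d$. The map $\sigma$ is onto the set of facets through $v$: for $\rho\ni v$ the nonzero vector $n_\rho$ pairs nontrivially with some $u_i$, and then $\rho=\sigma(i)$ by \eqref{eq:delta}. Finally, for $m\in M$ the vector $m-\sum_i\langle m,n_{\sigma(i)}\rangle u_i$ pairs to zero with every $n_{\sigma(j)}$, so it vanishes by (V2). Thus $m$ is an integer combination of the $u_i$.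

Apply the lattice equivalence to $\mathbb Z^d$ that sends $v$ to $0$ and $u_i$ to $e_i$. By Lemma~\ref{lem:invariance} condition (d) still holds, and the facet functions of the facets through $v$ are $h_{\sigma(i)}(x)=x_i$.

\emph{Step 2: the facets not through $v$.} Let $\rho\not\ni v$. The only facet with $\langle e_i,n_\rho\rangle=1$ is $\sigma(i)$, which contains $v$, so (d) gives $\langle e_i,n_\rho\rangle\in\{0,-1\}$ for all $i$. With $S_\rho=\{i:\langle e_i,n_\rho\rangle=-1\}$ and $k_\rho=h_\rho(v)$, a positive integer, this means
\[
h_\rho(x)=k_\rho-\sum_{i\in S_\rho}x_i .
\]
Each $S_\rho$ is nonempty because $n_\rho\ne0$. For each $i$, condition (d) provides exactly one facet with $\langle e_i,n_\rho\rangle=-1$, and by \eqref{eq:delta} it does not contain $v$. So the sets $S_\rho$, $\rho\not\ni v$, partition $\{1,\dots,d\}$. Each inequality in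
\[
P=\Big\{x\in\mathbb R^d:\ x_i\ge0\ \ (1\le i\le d),\ \ \sum_{i\in S_\rho}x_i\le k_\rho\ \ (\rho\not\ni v)\Big\}
\]
involves the variables of one block only, and those of block $S_\rho$ define $k_\rho\Delta_{|S_\rho|}$. After a permutation of the coordinates, $P=\prod_{\rho\not\ni v}k_\rho\Delta_{|S_\rho|}$.
\end{proof}

The trapezoid $T$ at $v=(0,0)$ satisfies the conclusion of Step~1, and its other facet functions $1-x_2$ and $2-x_1-x_2$ have the shape found in Step~2. Only disjointness fails: the sets $\{2\}$ and $\{1,2\}$ overlap in the index of the left edge, the edge on which Section~\ref{sec:trapezoid} found the obstruction.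

\section{Proofs of the theorems and the role of the hypotheses}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(a)$\Rightarrow$(c): positive weights give $\beta_w>0$ on $P$ by Lemma~\ref{lem:support}, so any vertex will do.

(c)$\Rightarrow$(d): where $\beta_w(p)>0$, the equation $K_w(p)=p$ is equivalent to $\sum_mw_m\beta_m(p)(m-p)=0$. Apply Proposition~\ref{prop:edge} to each edge through $v$, with $\mathcal L$ the list of the facet functions.

(d)$\Rightarrow$(b) is Proposition~\ref{prop:vertex}, and (b)$\Rightarrow$(a) follows from Proposition~\ref{prop:simploid} and Lemma~\ref{lem:invariance}.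
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lists}]
Mark one copy of each $h_\rho$ in $\mathcal L$. Let $E$ be an edge through $v$, with direction $u$. By Proposition~\ref{prop:edge}, exactly two entries of $\mathcal L$ have nonzero slope along $u$, with slopes $1$ and $-1$, and they are copies of some $h_\rho$ and $h_{\rho'}$. The marked copies of $h_\rho$ and $h_{\rho'}$ have these slopes too, so they are the two entries in question. Two things follow. First, among the facet functions exactly one has slope $1$, exactly one has slope $-1$, and the rest have slope $0$. This holds for every edge through $v$, so (d) holds and $P$ is lattice equivalent to a B\'ezier simploid by Proposition~\ref{prop:vertex}. Second, every unmarked entry has slope $0$ along all edge directions at $v$. These span $M_{\mathbb R}$ by (V1), so every unmarked entry is constant. No facet function is constant, so no $h_\rho$ occurs twice.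
\end{proof}

We close with four checks on the hypotheses and conclusions.

\begin{remark}[All edges at the vertex are needed]
Give the lattice points of $T$ the weights $1,2,1$ on the bottom edge and $1,1$ on the top edge. On the bottom edge $\beta_{(j,0)}(s,0)=s^j(2-s)^{2-j}$, and on the top edge $\beta_{(j,1)}(s,1)=s^j(1-s)^{1-j}$. By Example~\ref{ex:segment}, $K_w(p)=p$ on both edges. So every vertex of $T$ lies on an edge with linear precision, although $T$ does not have strict linear precision.
\end{remark}

\begin{remark}[Condition (c) determines $P$, not $w$]
The weights in (c) need not give $K_w(p)=p$ on all of $P$. For the unit square and $v=(0,0)$, the function $\beta_{(1,1)}$ vanishes on both edges through $v$, so (c) holds with $w_{(0,0)}=w_{(1,0)}=w_{(0,1)}=1$ and any $w_{(1,1)}\ge0$, while Theorem~\ref{thm:weights} requires $w_{(1,1)}=1$.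
\end{remark}

\begin{remark}[Constant entries cannot be excluded]
A constant entry $c\ge0$ multiplies every $\beta^{\mathcal L}_m$ by the same positive number $c^c$, equal to $1$ for $c=0$. By Proposition~\ref{prop:simploid}, every list of the kind described in the conclusion of Theorem~\ref{thm:lists} satisfies its hypothesis on a simploid.
\end{remark}

\begin{remark}[Nonnegativity of the entries]
Without $\ell\ge0$ on $P$, the polynomials $A$ and $B$ in the proof of Proposition~\ref{prop:edge} can share a factor. On $P=[0,1]$ adjoin the two entries $\ell=2s+2$ and $-\ell$ to the list $s,\,1-s$, allowing negative exponents. They multiply $\beta_m$ by $\ell^{\ell(m)}(-\ell)^{-\ell(m)}=(-1)^{\ell(m)}=1$, so linear precision persists although these entries are not constant.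
\end{remark}

\begin{thebibliography}{1}
\bibitem{CC} Patrick Clarke and David A. Cox, \emph{Moment Maps, Strict Linear Precision, and Maximum Likelihood Degree One}, arXiv:1810.03672 (2018).
\end{thebibliography}
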